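# The largest independence root of a graph on $n$ vertices

## 1. Graphs without three independent vertices

All graphs are finite and simple and have at least one vertex, except that auxiliary subgraphs may be empty. An independent set is a set of pairwise nonadjacent vertices. Let $i_k(G)$ be the number of independent sets of size $k$ in $G$ (so $i_0(G)=1$), and let $\alpha(G)$ be the largest size of an independent set. The independence polynomial of $G$ is
$$i(G,x)=\sum_{k=0}^{\alpha(G)} i_k(G)\,x^k ,$$
and its complex roots are the independence roots of $G$. We write $M(n)$ for the maximum modulus of an independence root over all graphs on $n$ vertices. We write $i(G)=\sum_k i_k(G)=i(G,1)$ for the total number of independent sets, with $i(\text{empty graph})=1$. As usual, $N(v)$ is the neighborhood of $v$, $N[v]=N(v)\cup\{v\}$, and $N(X)=\bigcup_{v\in X}N(v)$.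

The polynomial multiplies over disjoint unions, and $i(K_b,x)=1+bx$. Also $i(G,x)=i(G-v,x)+x\,i(G-N[v],x)$ for every vertex $v$, since an independent set either avoids $v$, or contains $v$ and is otherwise an independent set of $G-N[v]$. The four graphs on three vertices give
$$1+3x,\qquad (1+2x)(1+x),\qquad (1+x)^3,\qquad 1+3x+x^2,$$
the last for the path $P_3$. So $M(3)=\frac{3+\sqrt5}{2}\approx 2.618$, attained only by $P_3$.

How large can an independence root be? For $n\ge 3$ put
$$B(n)= \begin{cases} 2\cdot 3^{\frac{n-3}{3}}+\frac{n}{3} & \text{if } n\equiv 0 \pmod 3, \\ 3^{\frac{n-1}{3}}+\frac{n-1}{3} & \text{if } n\equiv 1 \pmod 3, \\ 4\cdot 3^{\frac{n-5}{3}}+\frac{n+1}{3} & \text{if } n\equiv 2 \pmod 3. \end{cases}\tag{1}$$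
A conjecture posed in Jason I. Brown and Ben Cameron, "Maximum Modulus of Independence Roots of Graphs and Trees", arXiv:1812.09775 (2018), states that $M(n)\le B(n)$ for all $n\ge3$. We shall prove it, with strict inequality. We begin where the quadratic formula suffices.

**Special case.** *Let $G$ have $n\ge3$ vertices and $\alpha(G)\le 2$. Then every independence root $z$ of $G$ satisfies $|z|<n\le B(n)$.*

**Proof.** If $\alpha(G)=1$, then $G=K_n$ and the only root is $-1/n$. If $\alpha(G)=2$, then $i(G,x)=1+nx+qx^2$, where $q\ge1$ is the number of nonadjacent pairs. If the roots are not real, they are conjugate with product $1/q$, so $|z|^2=1/q\le1$. If they are real, they are negative with sum $-n/q$, so each has modulus less than $n/q\le n$.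

It remains to see that $n\le B(n)$. We have $B(3)=3$, $B(4)=4$, $B(5)=6$. When $n$ grows by 3, the exponential term $E$ in (1) is multiplied by 3 and the other term grows by 1, so $B(n+3)-B(n)=2E+1\ge3$. Induction finishes the proof. $\square$

Look at what made this work. The bound is $n/q=i_1/i_2$, a ratio of consecutive coefficients. It is largest when $q=1$, that is, when there is exactly one independent set of maximum size. The graph is then $K_n$ minus an edge, with largest root modulus $\frac{n+\sqrt{n^2-4}}2$.

What changes in general? First, larger independence numbers really do better. The path $P_5$ has $i(P_5,x)=1+5x+6x^2+x^3$ (delete the middle vertex: $(1+2x)^2+x(1+x)^2$). With $x=-y$ a root satisfies $y^3-6y^2+5y-1=0$. At $y=5$ the left side is $-1$, so there is a root $y>5$. But $K_5$ minus an edge only reaches $\frac{5+\sqrt{21}}2<4.8$. Second, there is no formula for the roots, so we need a substitute for "a root is at most a coefficient ratio". Third, we must bound all the ratios $i_{j-1}/i_j$, and numerator and denominator are entangled.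

## 2. Coefficient ratios bound the roots

The substitute for the quadratic formula is the Eneström–Kakeya theorem, in a form that also gives strict inequality.

**Lemma 1 (Eneström–Kakeya, strict form).** *Let $p(x)=\sum_{j=0}^d a_jx^j$ with all $a_j>0$, $d\ge1$, and let $R\ge a_{j-1}/a_j$ for $1\le j\le d$. Then all roots satisfy $|z|\le R$. If moreover $R>a_0/a_1$, then $|z|<R$.*

**Proof.** Rescale so that the coefficients increase: put $c_j=a_jR^j$, so that $0<c_{j-1}\le c_j$, and $q(y)=p(Ry)=\sum_j c_jy^j$. If $q(y)=0$, then $(1-y)q(y)=0$, which reads
$$c_dy^{d+1}=c_0+\sum_{j=1}^d(c_j-c_{j-1})y^j .$$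
Suppose $|y|\ge1$. All coefficients on the right are nonnegative and sum to $c_d$, so the right side has modulus at most $c_d|y|^d$. Hence $|y|\le1$, so $|y|=1$. This proves $|y|\le 1$ for every root, which is the first claim. When $|y|=1$, equality holds in the triangle inequality, so every nonzero term on the right is a positive multiple of the term $c_0>0$. If $R>a_0/a_1$, then $c_1>c_0$, and the term $j=1$ shows that $y$ is positive, so $y=1$. But $q(1)>0$, a contradiction. So $|y|<1$. $\square$

For independence polynomials all $i_j$ with $0\le j\le\alpha$ are positive, and $i_0/i_1=1/n$. So we want the best upper bound for $i_{j-1}/i_j$. Here is the notation for the answer.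

**Definition.** For integers $m\ge k\ge1$ let $T(m,k)$ be the maximum of $b_1b_2\cdots b_k$ over positive integers with $b_1+\dots+b_k=m$; put $T(0,0)=1$. Let $f(m)=\max_k T(m,k)$ for $m\ge1$, and $f(0)=1$.

For example $T(5,2)=2\cdot3=6$, $T(7,3)=2\cdot2\cdot3=12$, $T(k,k)=1$, $T(m,1)=m$. Increasing one part, or appending a part $b$, gives
$$T(m,k)\le T(m+1,k)\ \ (k\ge1),\qquad b\,T(m,k)\le T(m+b,k+1)\ \ (b\ge1).$$
Consequently $f$ is nondecreasing, and concatenating partitions gives $f(a)f(b)\le f(a+b)$.

A sensible first attempt on the ratio is this. Let $2\le j\le\alpha(G)$. Independent $(j-1)$-sets are of two kinds. Those contained in an independent $j$-set number at most $j\,i_j$, since each $j$-set has $j$ subsets of size $j-1$. The others are maximal independent sets. By the Moon–Moser theorem a graph on $n\ge2$ vertices has at most $3^{n/3}$, $4\cdot3^{(n-4)/3}$ or $2\cdot3^{(n-2)/3}$ maximal independent sets, according as $n\equiv0,1,2\pmod 3$. This number is $f(n)$, by Lemma 4 below. Since $i_j\ge1$,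
$$\frac{i_{j-1}}{i_j}\le f(n)+j .$$
The shape is right, but the main term is wrong. We shall see in §5 that $B(n)=f(n-1)+k$ with $k$ a number of parts, while $f(n)\ge\frac43f(n-1)$, so we have lost a constant factor. The loss has a clear place: the count of maximal sets never uses that an independent $j$-set exists. For $n=3t$, the disjoint union of $t$ triangles has $3^t=f(n)$ maximal independent sets, all of size $t$, but it has no independent set of size $t+1$. With $n=6$ this is nine maximal pairs and $i_3=0$; if $i_3\geq 1$ is required, the theorem below gives $i_2/i_3\le8$. We must bound the ratio as a ratio.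

The results to be proved first are these.

**Theorem 1.** *For $n\ge3$, $M(n)<B(n)$. In particular the conjecture holds.*

**Theorem 2.** *If $G$ has $n$ vertices and $2\le j\le\alpha(G)$, then*
$$\frac{i_{j-1}(G)}{i_j(G)}\le\tau(n,j):=T(n-1,j-1)+j-1 .$$
*For every $2\le j\le n$ equality is attained.*

For $j=2$ the bound is $\tau(n,2)=(n-1)+1=n$, the bound found in §1.

## 3. Deleting a vertex until the large independent set is unique

The purpose of this section is to reduce Theorem 2 to the case $i_j(G)=1$. Comparing coefficients in $i(G,x)=i(G-v,x)+x\,i(G-N[v],x)$ gives, for $j\ge 2$ and every vertex $v$,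
$$\frac{i_{j-1}(G)}{i_j(G)}=\frac{i_{j-1}(G-v)+i_{j-2}(G-N[v])}{i_j(G-v)+i_{j-1}(G-N[v])}.\tag{2}$$
If $b,d>0$, then $\frac{a+c}{b+d}\le\max\left(\frac ab,\frac cd\right)$. So if both summands of the denominator of (2) are positive, the ratio of $G$ is at most the larger of two ratios of smaller graphs.

When can we choose such a $v$? We need an independent $j$-set avoiding $v$ and an independent $j$-set containing $v$. If $i_j(G)\ge2$, take two different independent $j$-sets $A\ne A'$ and any $v\in A\setminus A'$. If $i_j(G)=1$, no such vertex exists: every $v$ lies in the only $j$-set or outside it. So vertex deletion stops exactly at graphs with a unique independent $j$-set.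

In that case $j=\alpha(G)$, because for $1\le j<\alpha$ a maximum independent set contains $\binom{\alpha}{j}\ge2$ independent $j$-sets. The ratio is then simply the number $i_{\alpha-1}(G)$, and we have a distinguished set $S$ to measure everything against. This is where the existence of the large independent set enters.

## 4. Traces outside a unique maximum independent set

**Lemma 2.** *Let $G$ have $n$ vertices and a unique independent set $S$ of size $\alpha=\alpha(G)\ge2$. Let $H=G-S$. For independent $X\subseteq V(H)$ put $N_S(X)=N(X)\cap S$. Then:*

*(a) $|N_S(X)|\ge|X|+1$ for all nonempty independent $X\subseteq V(H)$. We call such an $X$ tight if equality holds.*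

*(b) $i_{\alpha-1}(G)=\alpha+\#\{\text{tight }X\}\le\alpha-1+i(H)$.*

For an example, let $P_5=v_1v_2v_3v_4v_5$ and $S=\{v_1,v_3,v_5\}$. Here $\{v_2\}$, $\{v_4\}$, $\{v_2,v_4\}$ have $2,2,3$ neighbors in $S$, so all three are tight, and (b) gives $i_2=3+3=6$, as computed. In the star $K_{1,3}$, $S$ is the set of leaves, and the center has three neighbors in $S$, so it is not tight; (b) gives $i_2=3$.

**Proof.** (a) The set $X\cup(S\setminus N(X))$ is independent. It is different from $S$, as it contains the nonempty set $X$. As $S$ is the only independent set of size $\alpha$, we get $|X|+\alpha-|N_S(X)|\le\alpha-1$.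

(b) The set $S$ contains $\alpha$ subsets of size $\alpha-1$. Any other independent $(\alpha-1)$-set is $X\cup Y$ with $\emptyset\ne X\subseteq V(H)$ independent, $Y\subseteq S\setminus N(X)$ and $|Y|=\alpha-1-|X|$. By (a), $|S\setminus N(X)|=\alpha-|N_S(X)|\le\alpha-1-|X|$. So there is no room: $X$ must be tight and $Y$ must be all of $S\setminus N(X)$. Conversely, each tight $X$ gives the independent set $X\cup(S\setminus N(X))$ of size $\alpha-1$. This proves the equality. Tight sets are nonempty by definition, so there are at most $i(H)-1$ of them. $\square$

Thus we only need to bound the total number of independent sets of $H$. The graph $H$ has $N=n-\alpha$ vertices and, by uniqueness of $S$, $\alpha(H)\le k:=\alpha-1$. Suppose $H$ is a disjoint union of $k$ cliques, of sizes $c_1,\dots,c_k\ge0$. An independent set picks at most one vertex from each, so $i(H)=\prod(c_i+1)$, a product of $k$ positive integers with sum $N+k=n-1$. Choosing the sizes well gives exactly $T(N+k,k)$. That is the source of the number $n-1$. The next lemma says that nothing beats cliques.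

**Lemma 3.** *If $H$ has $N\ge0$ vertices and $\alpha(H)\le k$, then $i(H)\le T(N+k,k)$.*

**Proof.** Induction on $N$. If $N=0$, then $i(H)=1=T(k,k)$ (including $T(0,0)=1$). Let $N\ge1$, so $k\ge1$, and let $v$ be a vertex of minimum degree $\delta$. An independent set either avoids $N[v]$, and then it is an independent set of $H-N[v]$, or it contains some $u\in N[v]$, and then the rest of it is independent in $H-N[u]$. Hence
$$i(H)\le i(H-N[v])+\sum_{u\in N[v]}i(H-N[u]).\tag{3}$$
There are $\delta+2$ terms on the right. Each graph $H-N[u]$ has at most $N-1-\delta$ vertices, since $\deg u\ge\delta$, and independence number at most $k-1$, since $u$ could be added to any of its independent sets.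

If $k\ge2$, then by induction and monotonicity of $T$ each term is at most $T(N-1-\delta+k-1,\,k-1)=T(N+k-\delta-2,\,k-1)$. If $k=1$, then $H$ is complete, $\delta=N-1$, every $H-N[u]$ is empty, and each term is $1=T(0,0)$, which is the same expression. In both cases
$$i(H)\le(\delta+2)\,T(N+k-\delta-2,\,k-1)\le T(N+k,k),$$
by appending the part $\delta+2$. $\square$

**Proof of Theorem 2.** We first record two comparisons that let the induction close. If $2\le j\le n-1$, then $\tau(n-1,j)\le\tau(n,j)$, by monotonicity of $T$ in its first argument. If $j\ge3$ and $j-1\le n'\le n-1$, then $\tau(n',j-1)\le\tau(n-1,j-1)\le\tau(n,j)$, where the last inequality appends a part equal to 1: $T(n-2,j-2)\le T(n-1,j-1)$.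

**Step 1. Non-unique $j$-sets.** This step carries out the induction on $n$ by deletion. Let $i_j(G)\ge2$ and choose $v$ as in §3, so that $i_j(G-v)\ge1$ and $i_{j-1}(G-N[v])\ge1$. The ratio is at most the larger of
$$\frac{i_{j-1}(G-v)}{i_j(G-v)}\quad\text{and}\quad\frac{i_{j-2}(G-N[v])}{i_{j-1}(G-N[v])}.$$
The first is at most $\tau(n-1,j)$ by induction (here $\alpha(G-v)\ge j$, so $n-1\ge j$). For the second let $n'=|V(G-N[v])|$; then $j-1\le n'\le n-1$. If $j\ge3$, it is at most $\tau(n',j-1)$ by induction. If $j=2$, it equals $1/n'\le1$. All these bounds are at most $\tau(n,j)$.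

**Step 2. A unique $j$-set.** This step handles the graphs at which deletion stops. Let $i_j(G)=1$; then $j=\alpha(G)$, as shown in §3. In Lemma 2 the graph $H$ has $n-\alpha$ vertices and $\alpha(H)\le\alpha-1$. So Lemma 3 with $k=\alpha-1$ gives $i(H)\le T(n-1,\alpha-1)$, and Lemma 2(b) gives
$$\frac{i_{j-1}(G)}{i_j(G)}=i_{\alpha-1}(G)\le\alpha-1+T(n-1,\alpha-1)=\tau(n,j).$$
The case $n=2$, $j=2$ (two isolated vertices) falls under this step, so the induction needs no separate start.

**Step 3. Equality.** This step shows that no smaller bound is possible. Let $2\le j\le n$, put $k=j-1$, and let $b_1+\dots+b_k=n-1$ attain $T(n-1,k)$. Take disjoint cliques $K_{b_1},\dots,K_{b_k}$ and a vertex $p$ adjacent to all but exactly one vertex of each clique. Independent sets avoiding $p$ contribute $\prod(1+b_ix)$, and those containing $p$ contribute $x(1+x)^k$, since the non-neighbors of $p$ are $k$ pairwise nonadjacent vertices. So the polynomial is $\prod_i(1+b_ix)+x(1+x)^k$. Its degree is $k+1=j$, its leading coefficient is $i_j=1$, and $i_{j-1}=\prod b_i+k=\tau(n,j)$. $\square$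

## 5. Optimal partitions and the proof of the conjecture

For $n\ge2$ put $\beta(n)=\max_{1\le k\le n-1}\big(T(n-1,k)+k\big)$, and put $\beta(1)=1$. Since $\beta(2)=2$ and $T(n-1,k)\le T(n,k)$, the function $\beta$ is nondecreasing, and $\beta\ge1$. By Theorem 2 and $i_0/i_1=1/n\le1$, all ratios $i_{j-1}(G)/i_j(G)$, $1\le j\le\alpha$, of an $n$-vertex graph are at most $\beta(n)$. We shall also need, in §6, that non-uniqueness saves a vertex:
$$\text{if } n\ge2,\ 1\le j\le\alpha(G)\text{ and } i_j(G)\ge2,\text{ then } \frac{i_{j-1}(G)}{i_j(G)}\le\beta(n-1).\tag{4}$$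
Indeed, for $j=1$ the ratio is $1/n\le1$. For $j\ge2$, Step 1 above bounds it by the larger of two such ratios for nonempty graphs with at most $n-1$ vertices, and each of these is at most $\beta(n-1)$ by monotonicity.

Two facts about partitions remain. The first describes the largest product, with a gap below it.

**Lemma 4.** *The partitions of $m\ge2$ with product $f(m)$ are exactly those consisting of 3's together with one of: nothing, $\{2\}$, $\{2,2\}$, $\{4\}$. Every other partition of $m$ has product at most $\frac89f(m)$. Moreover*
$$f(s-1)\le\tfrac34f(s)\quad(s\ge2),\qquad b\le\tfrac56f(b)\quad(b\ge5).$$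

**Proof.** Consider the following replacements; in each, we give the ratio of the old product to the new one.

- A part $b\ge5$ is replaced by $2,\,b-2$: ratio $\frac{b}{2(b-2)}\le\frac56$.
- A part $1$ and another part $b\le4$ are merged into $b+1$: ratio $\frac b{b+1}\le\frac45$.
- $\{4,4\}\to\{3,3,2\}$, $\{4,2\}\to\{3,3\}$, $\{2,2,2\}\to\{3,3\}$: ratios $\frac{16}{18}$, $\frac89$, $\frac89$, all equal to $\frac89$.

If none applies to a partition of $m\ge2$, then there is no part $\ge5$ and no part 1 (there would be another part, at most 4). There is at most one 4, there is no 2 if there is a 4, and there are at most two 2's. So it is one of the listed partitions. Listed partitions of the same $m$ have the same product: for $m\equiv0$ and $m\equiv2\pmod3$ there is only one, and for $m\equiv1$ the two of them, with $\{2,2\}$ and with $\{4\}$, both have the product $4\cdot3^{(m-4)/3}$. Every replacement strictly increases the product, so from any partition we reach a listed one after finitely many replacements. Hence the common product of the listed partitions is $f(m)$. A partition that is not listed admits a replacement,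 so its product is at most $\frac89$ of another product, and thus at most $\frac89f(m)$.

For the inequalities, $f(1)=1$, and we have just found $f(3t)=3^t$, $f(3t+1)=4\cdot3^{t-1}$ for $t\ge1$, and $f(3t+2)=2\cdot3^t$ for $t\ge0$. So the ratios $f(s)/f(s-1)$ for $s=2,3,4,\dots$ are $2,\frac32,\frac43,\frac32,\frac32,\frac43,\dots$, all at least $\frac43$. For $b\ge5$ we have $f(b)\ge2(b-2)\ge\frac65b$, the last because $10b-20\ge6b$. $\square$

The second fact includes the number of parts in the quantity to be maximized.

**Lemma 5.** *For $n\ge3$, $\beta(n)=B(n)$, and $B(n)=f(n-1)+k$, where $k$ is the number of parts in the partition of $n-1$ into 3's and at most two 2's.*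

**Proof.** Let $m=n-1\ge2$. By definition $\beta(n)$ is the maximum over all partitions of $m$ of $\Phi=\prod b_i+\#\text{parts}$. In each of the following changes let $P\ge1$ denote the product of the parts not mentioned.

- (a) Replacing $b\ge5$ by $2,\,b-2$ changes $\Phi$ by $P(b-4)+1>0$.
- (b) Replacing $4$ by $2,2$ changes $\Phi$ by $+1$.
- (c) Replacing $1,b$ ($b\ge1$) by $b+1$ changes $\Phi$ by $P-1\ge0$ and lowers the number of parts.
- (d) Replacing $2,2,2$ by $3,3$ changes $\Phi$ by $P-1\ge0$ and lowers the number of parts.

Take a maximizer with the fewest parts. By (a) and (b) it has no part $\ge4$. By (c) it has no part 1 (as $m\ge2$, a part 1 would have a companion). By (d) it has at most two 2's. So it consists of 3's and at most two 2's, and the number of 2's is determined by $m$ modulo 3.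

- For $n\equiv0$ it is one 2 and $\frac{n-3}3$ threes: $\Phi=2\cdot3^{(n-3)/3}+\frac n3$.
- For $n\equiv1$ it is $\frac{n-1}3$ threes: $\Phi=3^{(n-1)/3}+\frac{n-1}3$.
- For $n\equiv2$ it is two 2's and $\frac{n-5}3$ threes: $\Phi=4\cdot3^{(n-5)/3}+\frac{n+1}3$.

These are the values in (1), and by Lemma 4 the product in each is $f(n-1)$. $\square$

**Proof of Theorem 1.** Let $G$ have $n\ge3$ vertices and put $R=B(n)=\beta(n)$. All ratios $i_{j-1}/i_j$ are at most $R$, and $R\ge n\ge3>1/n=i_0/i_1$. The strict form of Lemma 1 gives $|z|<B(n)$ for every independence root $z$ of $G$. There are finitely many graphs on $n$ vertices, so the maximum $M(n)$ is attained, and $M(n)<B(n)$. $\square$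

## 6. Near-extremal graphs: the exact asymptotics of $M(n)$

How much does Lemma 1 lose? It sees only the largest ratio. For the graphs of Step 3 the polynomial starts from the top as $x^{k+1}+(\prod b_i+k)x^k+\cdots$, so the large root is roughly $-(\prod b_i+k)$, with a correction coming from the next coefficient. For $P_5$ we have $B(5)=6$, whereas at $y=6$ the polynomial $y^3-6y^2+5y-1$ has the value $29>0$, and its large root is between $5$ and $6$. Following the correction leads to the following result.

**Theorem 3.** *Let $n\ge3$. Let $b_1,\dots,b_k$ be the partition of $n-1$ into 3's and at most two 2's (it is unique). Let $G_n$ be the disjoint union of cliques $K_{b_1},\dots,K_{b_k}$ together with a vertex $p$ adjacent to all but exactly one vertex of each clique, so $i(G_n,x)=\prod_i(1+b_ix)+x(1+x)^k$. There is $n_0$ such that for all $n\ge n_0$, $G_n$ is, up to isomorphism, the unique $n$-vertex graph having an independence root of modulus $M(n)$. Moreover, with $F=f(n-1)$,*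
$$M(n)=F+c(n)+O(F^{-2/5}),\qquad c(n)=\sum_i\Big(1-\frac1{b_i}\Big)=\begin{cases}(4n-3)/18& n\equiv0\\ 2(n-1)/9& n\equiv1\\ (2n-1)/9& n\equiv 2\end{cases}\pmod 3 .$$

For instance $G_3=P_3$, $G_4$ is $K_4$ minus an edge, and $G_5=P_5$. Since $B(n)=F+k$ by Lemma 5, the bound in the conjecture has the exact exponential term and exceeds $M(n)$ by $\sum1/b_i+o(1)=n/9+O(1)$. The three formulas for $c(n)$ are $\frac23\cdot\frac{n-3}3+\frac12$, $\frac23\cdot\frac{n-1}3$ and $\frac23\cdot\frac{n-5}3+1$, for $n\equiv0,1,2$ respectively.

The plan is to show that a graph with a root of modulus at least $F$ must look almost like $G_n$, to compute its root with error $o(1)$, and then to compare. The first part needs a stable version of Lemma 3: if $H$ is not made of cliques, we lose a constant factor.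

**Lemma 6.** *Let $H$ have $N$ vertices, $\alpha(H)\le k$, $m=N+k$. If $H$ is not a disjoint union of cliques, then $i(H)\le\frac{31}{32}f(m)$.*

The empty graph counts as a disjoint union of cliques. For the smallest example, $P_3$ with $k=2$ has $i(P_3)=5$ and $f(5)=6$.

**Proof.** Induction on $N$; for $N\le2$ every graph is a disjoint union of cliques, so there is nothing to prove. Since $H$ is not complete, $k\ge2$. Let $v$ have minimum degree $\delta$ and return to (3). A graph $H-N[u]$ with $\deg u=d$ has $N-1-d$ vertices and independence number at most $k-1$, so by Lemma 3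
$$i(H-N[u])\le f(m-d-2)\le f(m-\delta-2).$$
There are $\delta+2$ terms, and $(\delta+2)f(m-\delta-2)\le f(\delta+2)f(m-\delta-2)\le f(m)$. In each case we look for a place where this chain loses.

**Case 1: $\delta\ge3$.** The loss is in $\delta+2\ge5$, which by Lemma 4 is at most $\frac56f(\delta+2)$. So $i(H)\le\frac56f(\delta+2)f(m-\delta-2)\le\frac56f(m)$.

**Case 2: $\delta\le2$, and some $u\in N[v]$ has degree at least $\delta+1$.** The loss is in the term of $u$. Here $N\ge\delta+2$, so $m-\delta-2\ge k\ge2$. By Lemma 4, $i(H-N[u])\le f(m-\delta-3)\le\frac34f(m-\delta-2)$. So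
$$i(H)\le\big(\delta+2-\tfrac14\big)f(m-\delta-2)\le\Big(1-\frac1{4(\delta+2)}\Big)f(m)\le\tfrac{15}{16}f(m).$$

**Case 3: $\delta\le2$, all vertices of $N[v]$ have degree $\delta$, and $N[v]$ is not a clique.** The loss is that (3) double counts. For $\delta\le1$ the set $N[v]$ is a clique, so $\delta=2$ and $N(v)=\{u,w\}$ with $u\not\sim w$. The right side of (3) counts every independent set containing both $u$ and $w$ at least twice. The number of these sets is $i(H-N[u]-N[w])$. Now $N[w]$ has three elements, one of which is $v\in N[u]$, so at most two vertices are deleted in passing from $H-N[u]$ to $H-N[u]-N[w]$. Deleting a vertex $x$ at most halves the number of independent sets, since $i(L)=i(L-x)+i(L-N[x])\le2\,i(L-x)$ for any graph $L$. So the number of sets counted twice is at least $\frac14i(H-N[u])$.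

If $i(H-N[u])\le\frac12f(m-4)$, then the sum in (3) has three terms at most $f(m-4)$ and one at most half of it, so $i(H)\le\frac72f(m-4)\le\frac78f(m)$. Otherwise at least $\frac18f(m-4)$ sets are counted twice, and $i(H)\le\big(4-\frac18\big)f(m-4)\le\frac{31}{32}f(m)$.

**Case 4: $\delta\le2$, all vertices of $N[v]$ have degree $\delta$, and $N[v]$ is a clique.** Here we remove a clique and use induction. The clique $N[v]$ is a component of $H$. Then $H'=H-N[v]$ is not a disjoint union of cliques, has $N-\delta-1$ vertices, and $\alpha(H')\le k-1$. So $i(H)=(\delta+2)\,i(H')\le\frac{31}{32}(\delta+2)f(m-\delta-2)\le\frac{31}{32}f(m)$. $\square$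

## 7. What a root of modulus at least $F$ forces

From now on $F=f(n-1)$, $n$ is large, and every $O(\cdot)$ is uniform over all graphs considered. By Lemma 4, $F\ge(4/3)^{n-2}$, so any fixed power of $n$ is negligible against any positive power of $F$.

**Step 1. $M(n)>F$.** This step supplies the threshold against which all graphs are compared. For real $y$,
$$(-1)^k\,i(G_n,-y)=\prod_i(b_iy-1)-y(y-1)^k .$$
At $y=F=\prod b_i$ this equals $F\big(\prod_i(F-\frac1{b_i})-(F-1)^k\big)$, which is positive because all $b_i\ge2$. As $y\to\infty$ the leading term is $-y^{k+1}$, so the expression tends to $-\infty$. Hence $G_n$ has a real root $-y$ with $y>F$.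

In the rest of this section and in the next, let $G$ be any $n$-vertex graph with an independence root $z$ with $|z|\ge F$.

**Step 2. $G$ has a unique maximum independent set, and $a_1:=i_{\alpha-1}(G)\ge F$.** This step makes Lemma 2 available. By Lemma 4, $\beta(n-1)\le f(n-2)+n\le\frac34F+n<F$ for large $n$. For $1\le j<\alpha$ we have $i_j\ge\binom\alpha j\ge2$, so by (4) all ratios $i_{j-1}/i_j$ with $j<\alpha$ are at most $\beta(n-1)$. If also $i_\alpha\ge2$, then the same holds for $j=\alpha$, and Lemma 1 gives $|z|\le\beta(n-1)<F$, a contradiction. So $i_\alpha=1$, and $\alpha\ge2$ since $\alpha=1$ would give $i_\alpha=n\ge2$. Now the last ratio is $i_{\alpha-1}/i_\alpha=a_1$, and Lemma 1 with $R=\max(\beta(n-1),a_1)$ gives $F\le|z|\le\max(\beta(n-1),a_1)$. As $\beta(n-1)<F$, this forces $F\le|z|\le a_1$.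

**Step 3. $H=G-S$ is a disjoint union of cliques of optimal sizes.** This step uses stability. Let $S,H$ be as in Lemma 2 and $k=\alpha-1\le n$. Then $H$ has $n-\alpha$ vertices, $\alpha(H)\le k$, and $(n-\alpha)+k=n-1$. By Lemma 2(b),
$$i(H)\ge a_1-k\ge F-n>\tfrac{31}{32}F$$
for large $n$. By Lemma 6, $H$ is a disjoint union of cliques, and there are at most $k$ of them because $\alpha(H)\le k$. List them as $C_1,\dots,C_k$, allowing empty ones, and put $b_i=|C_i|+1$. Then $\sum b_i=n-1$ and $\prod b_i=i(H)\ge F-n>\frac89F$ for large $n$. By Lemma 4, $\prod b_i=F$ and $b_1,\dots,b_k$ is one of the optimal partitions of $n-1$. In particular all $b_i\in\{2,3,4\}$, so all $C_i$ are nonempty.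

**Step 4. Few sets are not tight.** This step measures the remaining freedom by one number. Let $e$ be the number of nonempty independent $X\subseteq V(H)$ that are not tight. There are $i(H)-1-e=F-1-e$ tight sets, so by Lemma 2(b)
$$a_1=\alpha+F-1-e=F+k-e .$$
As $a_1\ge F$, we get $e\le k\le n$.

## 8. Locating the root to within $o(1)$

Put $a_s=i_{\alpha-s}(G)$, so $a_0=1$, and $\sigma=\sum_i1/b_i\le k\le n$.

**Step 5. The total number of independent sets is at most $2F^{8/5}$.** This step makes the coefficients $a_s$ with $s\ge3$ negligible. Every independent set of $G$ is $X\cup Y$ with $X\subseteq V(H)$ independent and $Y\subseteq S\setminus N(X)$. By Lemma 2(a), $|S\setminus N(X)|\le k-|X|$ for $X\ne\emptyset$, while for $X=\emptyset$ it is $k+1$, and $2^{k+1}=2^k+2^k$. So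
$$i(G)\le\sum_X2^{k-|X|}+2^k=\prod_i(1+b_i)+2^k .$$
The product arises because each clique $C_i$ contributes a factor 2 if $X$ misses it and a factor 1 for each of its $b_i-1$ vertices, in total $2+(b_i-1)$. Now $1+b\le b^{8/5}$ for $b=2,3,4$: fifth powers give $243\le256$, $1024\le6561$, $3125\le65536$. Also $2^k\le\prod b_i=F$. So $i(G)\le F^{8/5}+F\le2F^{8/5}$.

**Step 6. $a_2=\sigma F+O(n^2)$.** This step computes the coefficient that produces the correction. Independent sets of size $\alpha-2=k-1$ are $X\cup Y$ with $Y\subseteq S\setminus N(X)$ and $|Y|=k-1-|X|$. If $X$ is tight, then $|S\setminus N(X)|=k-|X|$, and there are $k-|X|$ choices of $Y$ (none if $|X|=k$). If $X$ is nonempty and not tight, then $|S\setminus N(X)|\le k-1-|X|$, and there is at most one choice. If $X=\emptyset$, there are $\binom{k+1}{2}$ choices. Compare this with $\sum_X(k-|X|)$ over all independent $X\subseteq V(H)$. Each of the $e\le k$ non-tight sets causes an error of at most $k$ (here $|X|\le k$; a set with $|X|=k$ is always tight, as $|S|=k+1$), and $X=\emptyset$ causes an error of $\binom{k+1}2-k=\binom k2$. So $a_2=\sum_X(k-|X|)+O(n^2)$.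 Finally, $k-|X|$ is the number of cliques missed by $X$. The number of $X$ that miss $C_i$ is $\prod_{r\ne i}b_r=F/b_i$. Summing over $i$ gives $\sum_X(k-|X|)=\sigma F$.

**Step 7. The root.** This step solves for $z$. Dividing $i(G,z)=\sum_sa_sz^{\alpha-s}=0$ by $z^{\alpha-1}$ gives
$$z+a_1+\frac{a_2}z+\sum_{s\ge3}\frac{a_s}{z^{s-1}}=0 .$$
As $|z|\ge F\ge1$, the last sum has modulus at most $i(G)/F^2\le2F^{-2/5}$. Also $|a_2/z|\le\sigma+O(n^2/F)=O(n)$. So $|z+a_1|=O(n)$, and since $a_1=F+k-e=F+O(n)$ we get $z=-F+O(n)$. Hence $1/z=-1/F+O(n/F^2)$, and
$$\frac{a_2}z=\big(\sigma F+O(n^2)\big)\Big(-\frac1F+O\Big(\frac n{F^2}\Big)\Big)=-\sigma+O\Big(\frac{n^2}F\Big).$$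
Since $n^2/F=O(F^{-2/5})$, it follows that $z=-a_1+\sigma+O(F^{-2/5})$. Here $a_1-\sigma$ is a positive real number, so
$$|z|=a_1-\sigma+O(F^{-2/5})=F+\sum_i\Big(1-\frac1{b_i}\Big)-e+O(F^{-2/5}).\tag{5}$$

## 9. Comparison with $G_n$, and uniqueness

**Step 8. Lower bound.** This step evaluates (5) for $G_n$, using its root of modulus greater than $F$ from Step 1. In $G_n$ the set $S$ consists of $p$ and its non-neighbors $l_1,\dots,l_k$, one in each clique, and $C_i$ is the rest of the $i$-th clique. A nonempty independent $X\subseteq V(H)$ has one vertex in each of $|X|$ of the cliques $C_i$. Its neighbors in $S$ are $p$ and the corresponding $|X|$ vertices $l_i$. So every $X$ is tight, $e=0$, and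
$$M(n)\ge F+c(n)+O(F^{-2/5}).$$

**Step 9. The extremal graph has the partition of $G_n$ and $e=0$.** This step compares an arbitrary extremal graph with the lower bound. Let $G$ be any $n$-vertex graph with a root of modulus $M(n)$. As $M(n)>F$, everything in §§7–8 applies, including (5). By Lemma 4 the partition $b$ is the one defining $G_n$, except that for $n\equiv2\pmod3$ it might be $\{4,3,\dots,3\}$. In the exceptional case
$$\sum_i\Big(1-\frac1{b_i}\Big)=\frac{2(n-5)}9+\frac34=c(n)-\frac14 ,$$
and since $e\ge0$, (5) would contradict the lower bound of Step 8 for large $n$. So $b$ is the partition of $G_n$, and (5) reads $M(n)=F+c(n)-e+O(F^{-2/5})$. With the lower bound, the nonnegative integer $e$ is at most $O(F^{-2/5})$, so $e=0$ for large $n$. This proves the asymptotic formula for $M(n)$.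

**Step 10. $e=0$ forces $G\cong G_n$.** This step reconstructs the edges between $S$ and $H$. For large $n$ we have $k\ge3$. Since $e=0$, every nonempty independent $X\subseteq V(H)$ satisfies $|N_S(X)|=|X|+1$. We use this for $|X|=1,2,3$.

- For every $x\in V(H)$, $|N_S(x)|=2$.
- For $x,x'$ in different cliques the pairs $N_S(x),N_S(x')$ have a union of size 3, so they share exactly one point.
- For three vertices in different cliques, the union of the three pairs has size 4. Three distinct pairwise intersecting pairs either form a triangle, with union of size 3, or have a common point. So here they have a common point.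

Choose a transversal $x_i\in C_i$, $1\le i\le k$, and let $p$ be the only common point of $N_S(x_1)$ and $N_S(x_2)$. For $j\ge3$ the pairs of $x_1,x_2,x_j$ have a common point, and it must be $p$. So $N_S(x_i)=\{p,l_i\}$ for all $i$. The $l_i$ are distinct, because any two of these pairs share exactly one point. As $|S|=k+1$, we have $S=\{p,l_1,\dots,l_k\}$.

Now replace one $x_i$ by another vertex $x_i'\in C_i$ and apply the same argument to the new transversal. All its pairs have a common point. Since $k\ge3$, two vertices of the transversal are unchanged, and their pairs meet only in $p$, so the common point is again $p$. Thus $N_S(x_i')=\{p,l'\}$ with $l'\ne p$ and $l'\ne l_r$ for all $r\ne i$, which leaves $l'=l_i$.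

Hence every vertex of $C_i$ is adjacent in $S$ exactly to $p$ and $l_i$. The set $S$ is independent, and there are no edges between different $C_i$. So $G$ consists of the disjoint cliques $C_i\cup\{l_i\}\cong K_{b_i}$ together with the vertex $p$, which is adjacent to every vertex of the $i$-th clique except $l_i$. That is $G\cong G_n$, and Theorem 3 is proved. $\square$
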